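# The associative hull of the Fibonacci restricted Lie algebra is not nil

Throughout, $K$ is a field of characteristic $2$, so signs never matter and $[P,Q]=PQ+QP$. Algebras need not have a unit, and ideals of algebras are subspaces. For an algebra $S$ of operators, $S^1=K\cdot 1+S$ is $S$ with the identity operator adjoined. For $m\ge 2$, $S^m$ is the span of all products of $m$ elements of $S$.

## 1. Two operators, and the case of commuting coefficients

Let $R'=K[t_1,t_2,\dots]/(t_i^2)$ and $\partial_i=\partial/\partial t_i$. This is well defined on $R'$ because $\partial_i(t_i^2)=2t_i=0$. Consider two operators on $R'$: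
$$a=\partial_1,\qquad b=\partial_2+t_1\bigl(\partial_3+t_2(\partial_4+t_3(\partial_5+\cdots))\bigr)=\sum_{j\ge 2}t_1t_2\cdots t_{j-2}\,\partial_j .$$
On a given element of $R'$ only finitely many terms of $b$ act. Let $B\subset\operatorname{End}R'$ be the algebra without unit generated by $a$ and $b$. Note that $b\ne 0$, since $b(t_2)=1$.

**The recursion.** The first purpose is to replace operators by $2\times2$ matrices of the same operators. Put $R''=K[t_2,t_3,\dots]/(t_i^2)$ and write each $f\in R'$ uniquely as $f=f_0+t_1f_1$ with $f_0,f_1\in R''$. View $f$ as the column $(f_0,f_1)^T$. Then $\partial_1f=f_1$. Put $v_3=\partial_3+t_2(\partial_4+\cdots)$, so that $b=\partial_2+t_1v_3$. Since $t_1v_3(t_1f_1)=t_1^2v_3f_1=0$,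
$$bf=\partial_2f_0+t_1(v_3f_0+\partial_2f_1).$$
Identify $R''$ with $R'$ by the shift $t_{i+1}\mapsto t_i$. Then $\partial_2$ becomes $\partial_1=a$, and $v_3$ becomes $\partial_2+t_1(\partial_3+\cdots)=b$. Rewriting operators as $2\times 2$ matrices loses nothing, so we obtain an *injective* unital homomorphism $\psi:B^1\to M_2(B^1)$ with
$$\psi(a)=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad \psi(b)=\begin{pmatrix}a&0\\ b&a\end{pmatrix}. \tag{1}$$

Clearly $a^2=0$. Put $c=ab+ba$. Multiplying matrices gives
$$\psi(ab)=\begin{pmatrix}b&a\\0&0\end{pmatrix},\quad \psi(ba)=\begin{pmatrix}0&a\\0&b\end{pmatrix},\quad \psi(c)=\begin{pmatrix}b&0\\0&b\end{pmatrix},\quad \psi(aba)=\begin{pmatrix}0&b\\0&0\end{pmatrix},$$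
$$\psi(b^2)=\begin{pmatrix}0&0\\c&0\end{pmatrix},\quad b^4=0,\quad \psi(b^3)=\begin{pmatrix}0&0\\ac&0\end{pmatrix},\quad \psi(ab^3)=\begin{pmatrix}ac&0\\0&0\end{pmatrix}. \tag{2}$$
For instance, the $(2,1)$ entry of $\psi(b)^2$ is $ba+ab=c$, and its diagonal entries are $a^2=0$. Then $\psi(b^2)^2=0$ gives $b^4=0$. Now $ac=a(ab+ba)=aba$, and $aba\ne0$ because $b\ne 0$. Hence $ab^3\neq 0$. Also $\psi((ba)^m)=\begin{pmatrix}0&ab^{m-1}\\0&b^m\end{pmatrix}$, so
$$(ba)^4\ne0,\qquad (ba)^5=0. \tag{3}$$

**Matrix coefficients.** Write $M_n(B^1)=M_n(K)\otimes B^1$, so that a matrix $U\in M_n(K)$ commutes with $a$ and $b$. We apply $\psi$ to matrices by acting on the $B^1$ factor: $\psi:M_n(B^1)\to M_2(M_n(B^1))$ sends $U\otimes w$ to the block matrix $(U\otimes w_{ij})$, where $\psi(w)=(w_{ij})$. It is again an injective unital homomorphism. The elements to watch are $Ub+Vba$ with $U,V\in M_n(K)$. For $n=1$ they are the elements $\alpha b+\beta ba$ of $B$.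

**Schur complements.** Recall that for a block matrix $M$ over a unital ring, with $M_{11}$ invertible and $s=M_{22}-M_{21}M_{11}^{-1}M_{12}$,
$$M=\begin{pmatrix}1&0\\M_{21}M_{11}^{-1}&1\end{pmatrix}\begin{pmatrix}M_{11}&0\\0&s\end{pmatrix}\begin{pmatrix}1&M_{11}^{-1}M_{12}\\0&1\end{pmatrix}. \tag{4}$$
The outer factors are invertible, so $M$ is invertible exactly when $\operatorname{diag}(M_{11},s)$ is, that is, exactly when $s$ is. In that case, in characteristic $2$,
$$M^{-1}=\begin{pmatrix}M_{11}^{-1}+M_{11}^{-1}M_{12}s^{-1}M_{21}M_{11}^{-1}&M_{11}^{-1}M_{12}s^{-1}\\ s^{-1}M_{21}M_{11}^{-1}&s^{-1}\end{pmatrix}.$$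

**Proposition 1 (commuting coefficients).** If $U,V\in M_n(K)$ and $UV=VU$, then $(Ub+Vba)^6=0$.

*Proof.* Let $y=Ub+Vba$, and let $\tau$ be a central variable that counts factors. Apply $\psi$ coefficientwise to $1+\tau y$. By (1) and (2),
$$\psi(1+\tau y)=\begin{pmatrix}1+\tau Ua&\tau Va\\ \tau Ub&1+\tau Ua+\tau Vb\end{pmatrix}.$$
The upper-left block is its own inverse, because $(1+\tau Ua)^2=1+\tau^2U^2a^2=1$. The Schur complement is
$$s=1+\tau Ua+\tau Vb+\tau Ub(1+\tau Ua)\tau Va=1+\tau Ua+\tau Vb+\tau^2UV\,ba ,$$
since $a^2=0$ kills the last term. As $UV=VU$, it factors: $s=(1+\tau Vb)(1+\tau Ua)$. Both factors are invertible, and $s^{-1}=(1+\tau Ua)\sum_{i=0}^3\tau^iV^ib^i$ by $b^4=0$. So $\psi(1+\tau y)$ has an inverse $Z(\tau)$ that is polynomial in $\tau$. Using $(1+\tau Ua)a=a=a(1+\tau Ua)$ and $b^4=0$, its blocks are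
$$Z_{22}=s^{-1},\qquad Z_{12}=\tau Va\sum_{i=0}^3\tau^iV^ib^i,\qquad Z_{21}=(1+\tau Ua)\sum_{i=0}^2\tau^{i+1}V^iU\,b^{i+1}(1+\tau Ua),$$
$$Z_{11}=(1+\tau Ua)+\tau Va\sum_{i=0}^2\tau^{i+1}V^iU\,b^{i+1}(1+\tau Ua).$$
All have degree at most $5$ in $\tau$. On the other hand, over power series in $\tau$ the inverse of $1+\tau y$ is $\sum_m\tau^my^m$, and inverses are unique, so $Z(\tau)=\sum_m\tau^m\psi(y^m)$. Hence $\psi(y^m)=0$ for $m\ge6$. Since $\psi$ is injective, $y^6=0$. $\square$

The exponent cannot be lowered. For $n=1$, $U=V=1$, the $\tau^5$ coefficient of $Z_{11}$ is $ab^3a$. It is not zero, because $\psi(ab^3a)=\psi(ab^3)\psi(a)$ has $(1,2)$ entry $ac\ne0$.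

What changes when $U$ and $V$ do not commute? Everything up to the factorization of $s$ is unchanged. With $\tau=1$, the factorization becomes
$$1+Ua+Vb+UV\,ba=(1+Vb)(1+Ua)+[U,V]\,ba. \tag{5}$$
The commutator $[U,V]$ is all that stands in the way. These notes follow that commutator, and it decides a question about a much-studied kind of object, to which we now turn.

## 2. The algebra $\mathbf A$ and its quotient $B$

Let $R=K[t_i\mid i\ge0]/(t_i^2\mid i\ge0)$, now with a variable $t_0$. Define two derivations of $R$:
$$v_1=\partial_1+t_0\bigl(\partial_2+t_1(\partial_3+t_2(\partial_4+\cdots))\bigr),\qquad v_2=\partial_2+t_1\bigl(\partial_3+t_2(\partial_4+\cdots)\bigr).$$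
Thus $v_1=\partial_1+t_0v_2$ and $v_2=\partial_2+t_1v_3$, with $v_3=\partial_3+t_2(\partial_4+\cdots)$.

**Restricted Lie algebra.** In characteristic $2$ the square of a derivation $x$ is a derivation: $x^2(fg)=x^2(f)g+2x(f)x(g)+fx^2(g)$. So $\operatorname{Der}R$ is closed under commutators and under $x\mapsto x^{[2]}=x^2$; it is a restricted Lie algebra. The *Fibonacci restricted Lie algebra* $\mathbf L=\mathrm{Lie}_p(v_1,v_2)$ is the smallest subspace containing $v_1,v_2$ and closed under both operations. For example, it contains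
$$v_1^2=(\partial_1+t_0v_2)^2=\partial_1^2+t_0(\partial_1v_2+v_2\partial_1)+t_0^2v_2^2=t_0v_3,$$
since $[\partial_1,t_1v_3]=v_3$. The *associative hull* $\mathbf A=\mathrm{Alg}(v_1,v_2)\subset\operatorname{End}R$ is the associative subalgebra without unit generated by $v_1,v_2$.

**Restricted enveloping algebra.** $u(\mathbf L)$ is the universal enveloping algebra of $\mathbf L$ modulo the relations $x^2=x^{[2]}$. A homomorphism of restricted Lie algebras from $\mathbf L$ to a unital associative algebra (with commutator and squaring) extends to $u(\mathbf L)$. The augmentation ideal $\mathbf u=\omega u(\mathbf L)$ is spanned by the nonempty products of elements of $\mathbf L$.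

**Nil and locally nilpotent.** An algebra is *nil* if each of its elements is nilpotent, and *locally nilpotent* if every finitely generated subalgebra is nilpotent. For example, the ideal $(t_0,t_1,\dots)$ of $R$ is locally nilpotent: every $f$ in it has $f^2=0$, so for $r$ generators any product of $r+1$ of them vanishes by commutativity. It is not nilpotent, because $t_0t_1\cdots t_m\ne0$ for all $m$.

The known facts are these. $\mathbf L$ has a nil $p$-mapping: for each $x\in\mathbf L$ some $x^{[2^n]}=0$. Moreover
$$\mathbf L=\mathbf L_+\oplus\mathbf L_-,\qquad \mathbf A=\mathbf A_+\oplus\mathbf A_-,\qquad \mathbf u=\mathbf u_+\oplus\mathbf u_-,$$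
each a direct sum of two locally nilpotent subalgebras. The problem, from Otto Augusto de Morais Costa and Victor Petrogradsky, "Fractal just infinite nil Lie superalgebra of finite width", arXiv:1707.06614 (2017), asks: is $\mathbf A$ a nil-algebra? The decomposition of $\mathbf A$ makes each element a sum of two nilpotent elements, but that alone settles nothing: in $M_2(K)$ the nilpotent elements $E_{12}$ and $E_{21}$ have a sum whose square is $1$.

**Theorem 1.** $\mathbf A$ is not nil, for any field $K$ of characteristic $2$.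

More can be said. An algebra is *prime* if the product of two nonzero ideals is nonzero. It is *just infinite* if it is infinite-dimensional and all its quotients by nonzero ideals are finite-dimensional. For example, $xK[x]$ is just infinite: an ideal containing $f\ne0$ contains $f\cdot xK[x]$, which has finite codimension. $J(\cdot)$ denotes the Jacobson radical; we recall it in Section 8, where it is used.

**Theorem 2.** Let $N=\{x\in\mathbf A: xR\subseteq t_0R\}$ and $B=\mathbf A/N$. Then:

1. $N\neq0$ and $N^2=0$.
2. Every nonzero ideal of $B$ contains some power $B^m\ne 0$. Hence $B$ is prime and just infinite: it is infinite-dimensional, and each proper quotient is nilpotent and finite-dimensional.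
3. $J(B)=0$, so $J(\mathbf A)=N$. Thus every nil one-sided ideal of $\mathbf A$ lies in the square-zero ideal $N$.
4. $\mathbf A$ contains an element transcendental over $K$.
5. $\mathbf u=\omega u(\mathbf L)$ is neither nil nor Jacobson radical.

With the known decomposition, $\mathbf A$ is then a sum of two locally nilpotent subalgebras and is not nil.

**Why $\mathbf A/N$ is the algebra $B$ of Section 1.** Neither $v_1$ nor $v_2$ involves $\partial_0$, so all of $\mathbf A$ commutes with multiplication by $t_0$. Hence $\mathbf A$ acts on $R/t_0R\cong R'$, and the kernel of this action is $N$. Setting $t_0=0$ turns $v_1=\partial_1+t_0v_2$ into $\partial_1=a$, and $v_2$ acts as $b$. So the image is generated by $a$ and $b$, that is, $\mathbf A/N\cong B$. If $B$ contains an element that is not nilpotent, then none of its preimages in $\mathbf A$ is nilpotent.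

**Small elements of $B$.** The natural first attempt is to compute powers of short elements. Elements of $\mathbf L$ are nilpotent operators, so $v_1+v_2$ is no use. One sees this directly for its image:
$$\psi(a+b)=\begin{pmatrix}a&1\\b&a\end{pmatrix},\qquad \psi\bigl((a+b)^2\bigr)=\begin{pmatrix}b&0\\c&b\end{pmatrix},\qquad \psi\bigl((a+b)^4\bigr)=\begin{pmatrix}b^2&0\\e&b^2\end{pmatrix},\quad e=bc+cb .$$
Here $\psi(e)=\begin{pmatrix}c&0\\0&c\end{pmatrix}$ commutes with $\psi(b^2)=\begin{pmatrix}0&0\\c&0\end{pmatrix}$. So $e$ commutes with $b^2$, and squaring once more gives diagonal $b^4=0$ and corner $eb^2+b^2e=0$. Thus $(a+b)^8=0$. By Proposition 1 all $\alpha b+\beta ba$ with $\alpha,\beta\in K$ have sixth power zero. Within this family the attempt stops here: scalar coefficients commute, and (5) has no commutator term.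

Two things are needed to use coefficients that do not commute. First, a non-nilpotent *matrix* over $B$ must give a non-nilpotent *element* of $B$; this is Section 4. Second, we must handle $Ub+Vba$ when the factorization of $s$ fails; this is Section 5. Both rest on a grading.

## 3. Fibonacci weights

The purpose of this section is to measure sizes of elements in a way that $\psi$ contracts. Let $\lambda=\frac{1+\sqrt5}2$, so $\lambda^2=\lambda+1$ and $1/\lambda=\lambda-1$.

Let $g_1=(1,0)$, $g_2=(0,1)$, $g_{i+2}=g_i+g_{i+1}$ in $\mathbb Z^2$, and give $t_i$ degree $-g_i$. Then $R'$ is $\mathbb Z^2$-graded, multiplication by $t_i$ has degree $-g_i$, and $\partial_i$ has degree $g_i$. So $a$ is homogeneous of degree $g_1$. The term $t_1\cdots t_{j-2}\partial_j$ of $b$ has degree $g_j-g_1-\dots-g_{j-2}=g_2$, by induction from $g_{j+1}-g_{j-1}=g_j$. So $b$ is homogeneous of degree $g_2$. Operators of different degrees are linearly independent, hence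
$$B^1=\bigoplus_{m,n\ge0}B_{(m,n)},\qquad B_{(0,0)}=K,$$
where $B_{(m,n)}$ is spanned by the words with $m$ letters $a$ and $n$ letters $b$. In particular $B$ is the sum of the components other than $(0,0)$, and $B^m$ is the span of the words of length at least $m$.

**Weight.** The weight of $(m,n)$ is $m+n\lambda$. Since $\lambda$ is irrational, weight components and bidegree components are the same thing. A word of length $\ell$ has weight between $\ell$ and $\ell\lambda$. For example, $ba$ has weight $1+\lambda=\lambda^2$, and $(ba)^4$ has weight $4\lambda^2$.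

For a matrix $z$ (of any shape) over $B^1$, let $d(z)$ be the largest weight of a nonzero component, with $d(0)=-\infty$. Then $d(z+z')\le\max(d(z),d(z'))$ and $d(zz')\le d(z)+d(z')$.

**Lemma 1.** If $w\in B^1$ is homogeneous of weight $q$ and $\psi(w)=(w_{ij})$, then $w_{ij}$ is zero or homogeneous of weight
$$\frac{q+\varepsilon_{ij}}{\lambda},\qquad \varepsilon_{11}=\varepsilon_{22}=0,\quad \varepsilon_{12}=-1,\quad \varepsilon_{21}=1. \tag{6}$$

*Proof.* For $w=1$ this is clear. For $a$ we have $q=1$; the only nonzero entry is $1$ at $(1,2)$, of weight $0=(1-1)/\lambda$. For $b$ we have $q=\lambda$; the diagonal entries $a$ have weight $1=\lambda/\lambda$, and the $(2,1)$ entry $b$ has weight $\lambda=(\lambda+1)/\lambda$. The property passes to products because $\varepsilon_{ij}+\varepsilon_{jk}=\varepsilon_{ik}$, and to linear combinations of words of the same weight. $\square$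

The same holds for matrices $z$ over $B^1$ and the blocks of $\psi(z)$. Consequently $d(\psi(z)_{ij})\le(d(z)+\varepsilon_{ij})/\lambda$.

Iterating, let $\psi_0$ be the identity and obtain $\psi_{k+1}$ by applying $\psi$ to every entry of $\psi_k$. This gives injective unital homomorphisms $\psi_k:B^1\to M_{2^k}(B^1)$.

## 4. Matrices over $B^5$ lie in the image of $B$

The purpose of this section is to make matrices available inside $B$.

**Lemma 2.** $M_{2^k}(B^5)\subseteq\psi_k(B)$ for all $k\ge0$.

*Proof.* Let $T=\{w\in B:\ E_{ij}\otimes w\in\psi(B)\text{ for all }i,j\in\{1,2\}\}$, a subspace of $B$.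

**Step 1: $c\in T$.** We have $\psi(a)=E_{12}\otimes1$ and $\psi(b^2)=E_{21}\otimes c$. So $b^2,\ ab^2,\ b^2a,\ ab^2a$ map to $E_{21}\otimes c$, $E_{11}\otimes c$, $E_{22}\otimes c$, $E_{12}\otimes c$.

**Step 2: $T$ is an ideal of $B$.** Let $w\in T$. Multiplying $E_{ij}\otimes w$ on either side by $\psi(c)=1\otimes b$ gives $E_{ij}\otimes bw$ and $E_{ij}\otimes wb$, so $bw,wb\in T$. For multiplication by $a$, use $\psi(b)=1\otimes a+E_{21}\otimes b$:
$$\psi(b)(E_{2j}\otimes w)=E_{2j}\otimes aw,\qquad \psi(b)(E_{1j}\otimes w)=E_{1j}\otimes aw+E_{2j}\otimes bw .$$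
The term $E_{2j}\otimes bw$ lies in $\psi(B)$ because $bw\in T$. So all $E_{ij}\otimes aw$ lie in $\psi(B)$ and $aw\in T$. On the other side,
$$(E_{i1}\otimes w)\psi(b)=E_{i1}\otimes wa,\qquad (E_{i2}\otimes w)\psi(b)=E_{i1}\otimes wb+E_{i2}\otimes wa,$$
and $wb\in T$, so $wa\in T$.

**Step 3: $B^5\subseteq T$.** Modulo the ideal generated by $c=ab+ba$, the algebra $B$ is commutative, generated by $a,b$ with $a^2=b^4=0$. A word of length at least $5$ equals some $a^ib^j$ there with $i+j\ge5$, so $i\ge2$ or $j\ge4$, and it vanishes. So $B^5$ lies in the ideal generated by $c$, hence in $T$.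

**Step 4: the preimages lie in $B^5$ again, so that we can iterate.** Let $0\ne w\in B^5$ be homogeneous and $E_{ij}\otimes w=\psi(u)$ with $u\in B$. Decompose $u=\sum_qu_q$ by weight. In each position the entries of the $\psi(u_q)$ have different weights for different $q$, by (6). So outside position $(i,j)$ all of them are zero, and at $(i,j)$ only the one with $(q+\varepsilon_{ij})/\lambda=\mathrm{wt}(w)$ survives. By injectivity of $\psi$, $u$ is homogeneous of weight
$$q=\lambda\,\mathrm{wt}(w)-\varepsilon_{ij}\ge5\lambda-1 .$$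
A word of weight $q$ has length at least $q/\lambda\ge5-1/\lambda>4$. So $u\in B^5$, and $M_2(B^5)\subseteq\psi(B^5)$.

**Step 5: induction.** If $M_{2^k}(B^5)\subseteq\psi_k(B^5)$, then a matrix in $M_{2^{k+1}}(B^5)$, cut into $2\times2$ blocks, is $\psi$ applied entrywise to a matrix in $M_{2^k}(B^5)$, hence lies in $\psi_{k+1}(B^5)$. $\square$

**Corollary 3.** Let $y\in M_n(B)$ be not nilpotent and $n\le2^k$. Then there is $\beta\in B$ with $\psi_k(\beta)=y^5$ (padded by zeros to size $2^k$), and $\beta$ is not nilpotent.

*Proof.* The entries of $y^5$ lie in $B^5$, so $\beta$ exists by Lemma 2. If $\beta^m=0$, then $y^{5m}=0$, a contradiction. $\square$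

So it suffices to find a non-nilpotent matrix over $B$, of any size.

## 5. Renormalizing $1+Ub+Vba$

For $U,V\in M_n(K)$ put
$$x(U,V)=1+Ub+Vba\in M_n(B^1),\qquad F(U,V)=\bigl([U,V],\,[U,V^2]\bigr). \tag{7}$$
If $Ub+Vba$ is nilpotent, then $x(U,V)$ is invertible in $M_n(B^1)$. The plan is to follow invertibility of $x(U,V)$ instead of nilpotence of $Ub+Vba$, because invertibility passes to Schur complements. The commutator in (5) then feeds back into the *same* family: after two applications of $\psi$, the pair $(U,V)$ has become $F(U,V)$, and the weight of the inverse has shrunk by a factor $\lambda^2$, up to a constant.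

**Lemma 4.** If $x(U,V)$ is invertible in $M_n(B^1)$ and $d=d(x(U,V)^{-1})$, then $x(F(U,V))$ is invertible in $M_n(B^1)$, and its inverse has $d(\cdot)\le d/\lambda^2+3\lambda$.

*Proof.* The bidegree-$(0,0)$ component of $x(U,V)$ is $1$, so the same is true of its inverse; hence $d\ge0$. Recall that $(1+Pa)^2=1$ for $P\in M_n(K)$.

**Step 1: apply $\psi$ and pass to the Schur complement.** As in Section 1,
$$\psi(x(U,V))=\begin{pmatrix}1+Ua&Va\\ Ub&1+Ua+Vb\end{pmatrix}.$$
This is invertible with inverse $\psi(x(U,V)^{-1})$, and its upper-left block is invertible. By (4) the Schur complement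
$$s=1+Ua+Vb+Ub(1+Ua)Va=1+Ua+Vb+UV\,ba$$
is invertible, and $s^{-1}$ is the $(2,2)$ block of $\psi(x(U,V)^{-1})$. Since $\varepsilon_{22}=0$, (6) gives $d(s^{-1})\le d/\lambda$.

**Step 2: remove the linear term in $a$, so that the next application of $\psi$ has a simple form.** Put $r=(1+Ua)s$. Expanding, with $a^2=0$,
$$r=1+Ua+Vb+UV\,ba+Ua+UV\,ab+U^2V\,aba=1+Vb+UV\,c+U^2V\,aba .$$
It is invertible, $r^{-1}=s^{-1}(1+Ua)$, and $d(r^{-1})\le d/\lambda+1$.

**Step 3: apply $\psi$ again and recognize a perturbation that factors through a single block.** By (1) and (2),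
$$\psi(r)=\begin{pmatrix}1+Va+UVb&U^2Vb\\ Vb&1+Va+UVb\end{pmatrix}=(1+Va)I_2+\begin{pmatrix}U\\1\end{pmatrix}b\begin{pmatrix}V&UV\end{pmatrix}.$$
The last product has entries $UVb,\ U^2Vb$ in the first row and $Vb,\ UVb$ in the second, as it should. Since $\varepsilon_{ij}\le1$, the blocks of $\psi(r)^{-1}=\psi(r^{-1})$ have $d\le(d(r^{-1})+1)/\lambda\le(d/\lambda+2)/\lambda$. Multiply on the left by $(1+Va)I_2$:
$$(1+Va)\psi(r)=1+\xi\eta,\qquad \xi=(1+Va)\begin{pmatrix}U\\1\end{pmatrix},\qquad \eta=b\begin{pmatrix}V&UV\end{pmatrix}.$$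
So $1+\xi\eta$ is invertible with inverse $\psi(r)^{-1}(1+Va)$, which has $d\le d/\lambda^2+2/\lambda+1$.

**Step 4: exchange $\xi$ and $\eta$, which returns us from size $2n$ to size $n$.** Put $g=(1+\xi\eta)^{-1}$. Then
$$(1+\eta\xi)(1+\eta g\xi)=1+\eta\xi+\eta(1+\xi\eta)g\,\xi=1+\eta\xi+\eta\xi=1,$$
and $(1+\eta g\xi)(1+\eta\xi)=1$ in the same way. So $1+\eta\xi$ is invertible in $M_n(B^1)$. Now compute it:
$$\eta\xi=b\bigl(V(1+Va)U+UV(1+Va)\bigr)=b\bigl(VU+UV+(V^2U+UV^2)a\bigr)=[U,V]\,b+[U,V^2]\,ba .$$
Thus $1+\eta\xi=x(F(U,V))$. As $d(\eta)\le\lambda$, $d(\xi)\le1$ and $d\ge0$, its inverse $1+\eta g\xi$ has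
$$d(\cdot)\le \lambda+\Bigl(\frac d{\lambda^2}+\frac2\lambda+1\Bigr)+1=\frac d{\lambda^2}+2(\lambda-1)+2+\lambda=\frac d{\lambda^2}+3\lambda .\qquad\square$$

## 6. Weight $3\lambda^2$ against weight $4\lambda^2$

Iterating Lemma 4 pushes the weight of the inverse down towards the fixed point of $d\mapsto d/\lambda^2+3\lambda$, which is $3\lambda^2$ because $3+3\lambda=3\lambda^2$. We now bound the same weight from below.

**Lemma 5.** If $x(U,V)$ is invertible in $M_n(B^1)$ and $V^4\ne0$, then $d(x(U,V)^{-1})\ge4\lambda^2$.

*Proof.* Let $y=Ub+Vba$ and $z=(1+y)^{-1}$. From $(1+y)z=1$ we get $z=1+yz$, and by repeated substitution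
$$z=1+y+y^2+y^3+y^4+y^5z .$$
Each term of $y$ contains exactly one letter $b$. So $y^m$ has $b$-degree exactly $m$, and all components of $y^5z$ have $b$-degree at least $5$. Hence the bidegree $(4,4)$ component of $z$ is that of $y^4$. To get four letters $a$ from four factors, each factor must contribute $Vba$, so this component is $V^4\otimes(ba)^4$. It is nonzero because $V^4\ne0$ and $(ba)^4\ne0$ by (3). Its weight is $4+4\lambda=4\lambda^2$. $\square$

**Proposition 6.** Let $(U_k,V_k)=F^k(U,V)$. If $V_k^4\neq0$ for infinitely many $k$, then $x(U,V)$ is not invertible in $M_n(B^1)$. In particular $Ub+Vba\in M_n(B)$ is not nilpotent.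

*Proof.* Suppose $x(U,V)$ is invertible. By Lemma 4 all $x(U_k,V_k)$ are invertible, and $d_k=d(x(U_k,V_k)^{-1})$ satisfies $d_{k+1}\le d_k/\lambda^2+3\lambda$, which is the same as
$$d_{k+1}-3\lambda^2\le\frac{d_k-3\lambda^2}{\lambda^2}.$$
Hence $\limsup d_k\le3\lambda^2<4\lambda^2$. But $d_k\ge4\lambda^2$ for infinitely many $k$ by Lemma 5, a contradiction. If $y=Ub+Vba$ were nilpotent, $1+y+y^2+\cdots$ would be a finite sum and an inverse of $x(U,V)$. $\square$

## 7. A periodic orbit of $(U,V)\mapsto([U,V],[U,V^2])$

It remains to find matrices whose orbit under $F$ keeps $V_k^4\ne0$ infinitely often.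

Commuting pairs go to $(0,0)$ at once. Size $2$ is still too small. For $U,V\in M_2(K)$, Cayley–Hamilton gives $V^2=\operatorname{tr}(V)V+\det(V)$, so with $C=[U,V]$ we get $F(U,V)=(C,\operatorname{tr}(V)C)$. This is a commuting pair, so $F^2(U,V)=(0,0)$, and Proposition 6 gives nothing. So we try size $3$, with two matrices that commute up to a cube root of unity.

**Step 1: a computation with $\omega$-commuting pairs.** Let $\omega$ be central with $\omega^2+\omega+1=0$, so $\omega^3=1$. Let $S,Y$ satisfy
$$S^3=Y^3=1,\qquad SY=\omega YS. \tag{8}$$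
Then $SY^2=\omega^2Y^2S$ and $S^2Y=\omega^2YS^2$. The first application of $F$ gives
$$U_1=[S,Y]=(\omega+1)YS=\omega^2YS,\qquad V_1=[S,Y^2]=(\omega^2+1)Y^2S=\omega Y^2S .$$
For the second we compute
$$U_1V_1=YSY^2S=\omega^2Y^3S^2=\omega^2S^2,\qquad V_1U_1=Y^2SYS=\omega Y^3S^2=\omega S^2,$$
$$V_1^2=\omega^2Y^2SY^2S=\omega^4Y^4S^2=\omega YS^2,$$
$$U_1V_1^2=YSYS^2=\omega Y^2S^3=\omega Y^2,\qquad V_1^2U_1=YS^2YS=\omega^2Y^2S^3=\omega^2Y^2 .$$
Since $\omega+\omega^2=1$, we get $[U_1,V_1]=S^2$ and $[U_1,V_1^2]=Y^2$, that is,
$$F^2(S,Y)=(S^2,Y^2).$$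
The new pair satisfies (8) with the same $\omega$: its cubes are $1$, and $S^2Y^2=\omega^4Y^2S^2=\omega Y^2S^2$. Therefore $F^{2k}(S,Y)=(S^{2^k},Y^{2^k})$ for all $k$. Since $S^4=S$ and $Y^4=Y$, already $F^4(S,Y)=(S,Y)$.

**Step 2: such a pair exists.** In $M_3(\mathbb F_4)$, with $\mathbb F_4=\{0,1,\omega,\omega^2\}$, take
$$S=E_{12}+E_{23}+E_{31},\qquad Y=\operatorname{diag}(1,\omega,\omega^2).$$
Then $S^3=Y^3=1$. Also $SY=\omega E_{12}+\omega^2E_{23}+E_{31}$ and $YS=E_{12}+\omega E_{23}+\omega^2E_{31}$, so $SY=\omega YS$.

**Step 3: move it to any $K$ of characteristic $2$.** The matrix $\begin{pmatrix}0&1\\1&1\end{pmatrix}$ over $\mathbb F_2$ has square $\begin{pmatrix}1&1\\1&0\end{pmatrix}$, so it satisfies $z^2+z+1=0$. Replacing $\omega$ by it gives a unital ring embedding $M_3(\mathbb F_4)\hookrightarrow M_6(\mathbb F_2)\subseteq M_6(K)$. As $F$ uses only ring operations, the images of $S,Y$, denoted by the same letters, have the same orbit in $M_6(K)$. Its even members have second component $V_{2k}=Y^{2^k}$ with $V_{2k}^3=1$, so $V_{2k}^4=V_{2k}\ne0$.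 By Proposition 6,
$$y=S\,b+Y\,ba\in M_6(B)\ \text{ is not nilpotent, and } 1+y\text{ is not invertible in }M_6(B^1). \tag{9}$$

**Proof of Theorem 1.** By (9) and Corollary 3 with $n=6\le 2^3$, there is $\beta\in B$ with $\psi_3(\beta)=y^5$, and $\beta$ is not nilpotent. Since $B\cong\mathbf A/N$, no preimage of $\beta$ in $\mathbf A$ is nilpotent. So $\mathbf A$ is not nil. $\blacksquare$

## 8. Ideals of $B$ and the radical of $\mathbf A$

We prove the five parts of Theorem 2 in order.

**Part 1: $N\ne0$ and $N^2=0$.** Elements of $\mathbf A$ commute with $t_0$. If $x,x'\in N$, then $xx'R\subseteq x(t_0R)=t_0xR\subseteq t_0^2R=0$. So $N^2=0$. The element $v_1^2=t_0v_3$ computed in Section 2 lies in $N$, and it is not zero because $t_0v_3(t_3)=t_0$.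

**Part 2: every nonzero ideal of $B$ contains a nonzero power of $B$.** First, $B$ contains a non-nilpotent element, so $B^m\ne0$ for all $m$. Since $B$ is spanned by words in two letters, each $B/B^m$ is finite-dimensional, and it is nilpotent. $B$ itself is infinite-dimensional: if only finitely many components $B_{(m,n)}$ were nonzero, words that are long enough would vanish and $B$ would be nilpotent.

Let $H\ne0$ be an ideal of $B$ and $0\ne x\in H$.

**Step 1: find a nonzero scalar entry in some $\psi_k(x)$.** By (6), passing from an element to an entry of its image under $\psi$ changes $d$ to at most $(d+1)/\lambda$. The map $d\mapsto(d+1)/\lambda$ is a contraction with ratio $1/\lambda$ and fixed point $1/(\lambda-1)=\lambda<2$. So for large $k$ all entries of $\psi_k(x)$ have $d<2$. The only weights $m+n\lambda$ below $2$ are $0,1,\lambda$, so all these entries lie in $K+Ka+Kb$. As $\psi_k$ is injective, some entry $e=\rho+\pi a+\kappa b$ is nonzero, and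
$$\psi(e)=\begin{pmatrix}\rho+\kappa a&\pi\\ \kappa b&\rho+\kappa a\end{pmatrix}.$$
If $\pi\ne0$, the $(1,2)$ entry is a nonzero scalar. If $\pi=0\ne\kappa$, apply $\psi$ to the $(1,1)$ entry: $\psi(\rho+\kappa a)$ has $(1,2)$ entry $\kappa$. If $\pi=\kappa=0$, then $e=\rho$ is already a nonzero scalar. So, increasing $k$ by at most $2$, we may fix $k$ and indices $\alpha,\alpha'$ such that the $(\alpha,\alpha')$ entry of $\psi_k(x)$ is a nonzero scalar, which we again call $\rho$.

**Step 2: spread the scalar to all positions.** Let $w,w'\in B^5$. By Lemma 2, $E_{\gamma\alpha}\otimes w$ and $E_{\alpha'\delta}\otimes w'$ lie in $\psi_k(B)$ for all $\gamma,\delta$. Hence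
$$(E_{\gamma\alpha}\otimes w)\,\psi_k(x)\,(E_{\alpha'\delta}\otimes w')=E_{\gamma\delta}\otimes\rho\,ww'\in\psi_k(H).$$
The products $ww'$ span $B^{10}$, so $M_{2^k}(B^{10})\subseteq\psi_k(H)$.

**Step 3: a power of $B$ lands there.** By (6), if all components of an element have weight at least $q$, then all components of the entries of its image under $\psi$ have weight at least $(q-1)/\lambda$. Elements of $B^m$ have components of weight at least $m$. So the entries of $\psi_k(B^m)$ have components of weight at least $m\lambda^{-k}-(\lambda^{-1}+\dots+\lambda^{-k})$, which is at least $10\lambda$ once $m$ is large. Components of weight at least $10\lambda$ are combinations of words of length at least $10$. Thus $\psi_k(B^m)\subseteq M_{2^k}(B^{10})\subseteq\psi_k(H)$, and injectivity of $\psi_k$ gives $B^m\subseteq H$.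

Consequently every quotient of $B$ by a nonzero ideal is a quotient of some $B/B^m$, hence nilpotent and finite-dimensional, and $B$ is just infinite. If $H_1,H_2$ are nonzero ideals with $B^{m_i}\subseteq H_i$, then $H_1H_2\supseteq B^{m_1+m_2}\ne0$. So $B$ is prime.

**Part 3: $J(B)=0$ and $J(\mathbf A)=N$.** Recall the radical for algebras without unit. An element $y\in S$ is *quasi-regular* if there is $y'\in S$ with $(1+y)(1+y')=1=(1+y')(1+y)$, that is, $y+y'+yy'=0=y+y'+y'y$. For example, a nilpotent $y$ is quasi-regular, with $y'=y+y^2+y^3+\cdots$. The Jacobson radical $J(S)$ is the largest ideal of quasi-regular elements, and $S$ is *radical* if $J(S)=S$. We use these textbook facts: $J(S)$ contains every one-sided ideal consisting of quasi-regular elements, in particular every nil one-sided ideal; $J(S/I)=J(S)/I$ for an ideal $I\subseteq J(S)$; homomorphic images of radical algebras are radical.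

Suppose $J(B)\ne0$. By Part 2, $J(B)$ contains some $B^m$, so $B/J(B)$ is nilpotent, hence radical. But $J(B/J(B))=0$, so $B/J(B)=0$ and $B=J(B)$: every element of $B$ is quasi-regular. We claim that then every matrix in $1+M_n(B)$ is invertible in $M_n(B^1)$. (This also follows from the standard equality $J(M_n(B))=M_n(J(B))$, valid for rings without unit; see Jacobson, *Structure of Rings*.) The proof is by induction on $n$, and $n=1$ is the assumption. For $n>1$, split off the first row and column of $M\in1+M_n(B)$. The corner $M_{11}\in1+B$ is invertible in $B^1$. The entries of $M_{12}$ and $M_{21}$ lie in $B$, and $B$ is an ideal of $B^1$, so the Schur complement $M_{22}-M_{21}M_{11}^{-1}M_{12}$ lies in $1+M_{n-1}(B)$ and is invertible by induction. By (4), $M$ is invertible. For $n=6$ this says that $1+y$ with $y$ from (9) is invertible in $M_6(B^1)$, which contradicts (9). So $J(B)=0$.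

As $N$ is a nilpotent ideal, $N\subseteq J(\mathbf A)$, and $J(\mathbf A)/N=J(\mathbf A/N)=J(B)=0$. So $J(\mathbf A)=N$. Nil one-sided ideals of $\mathbf A$ lie in $J(\mathbf A)=N$.

**Part 4: a transcendental element.** Let $\tilde\beta\in\mathbf A$ be a preimage of the non-nilpotent $\beta\in B$. Suppose $p(\tilde\beta)=0$ with $0\ne p\in K[x]$. Write $p=x^k(\epsilon+xq(x))$ with $\epsilon\in K\setminus\{0\}$ and $k\ge0$. Passing to the action on $R/t_0R$ gives
$$\epsilon\beta^k+\beta^{k}\,\beta\,q(\beta)=0\quad\text{in }B^1 .$$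
Here $\beta^k\ne0$. All components of $\beta$ have positive weight, so all components of $\beta^k\beta q(\beta)$ have weight strictly larger than the lowest weight occurring in $\beta^k$. Hence the lowest-weight component of the left side is $\epsilon$ times that of $\beta^k$, which is not zero. This is a contradiction, so $\tilde\beta$ is transcendental over $K$.

**Part 5: $\mathbf u$ is neither nil nor Jacobson radical.** The inclusion $\mathbf L\subset\operatorname{End}R$ is a homomorphism of restricted Lie algebras, so it extends to $u(\mathbf L)\to\operatorname{End}R$. The image of $\mathbf u$ is spanned by the nonempty products of elements of $\mathbf L$. Since $v_1,v_2\in\mathbf L\subseteq\mathbf A$, this image is $\mathbf A$. Homomorphic images of nil algebras are nil, and those of radical algebras are radical. But $\mathbf A$ is not nil by Theorem 1, and it is not radical because $J(\mathbf A)=N\ne\mathbf A$ (indeed $\mathbf A/N\cong B\ne0$). So $\mathbf u$ is neither. $\blacksquare$
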